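# An Ascoli group whose square is not even sequentially Ascoli

## Squares of metrizable, locally compact and finitely supported groups

Take a topological group $G$ on which compact families of continuous functions behave well jointly, in the sense of Ascoli's theorem. Does $G\times G$ inherit this? The natural first guess is yes. A group is homogeneous, so one point decides everything, and the two factors are the same group. We make the question precise, test the guess on three families, and then see it fail.

All spaces are Tychonoff and all topological groups are Hausdorff (hence Tychonoff). For a space $X$, $C_k(X)$ is the set of continuous functions $X\to\mathbb R$ with the compact-open topology: a basic neighborhood of $f$ is $\{g:|g-f|<\varepsilon\text{ on }L\}$, with $L\subseteq X$ compact and $\varepsilon>0$. So $f_n\to f$ in $C_k(X)$ means uniform convergence on each compact set.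

**Definition.** A set $\mathcal K\subseteq C_k(X)$ is *evenly continuous* if the evaluation map $X\times\mathcal K\ni(x,f)\mapsto f(x)\in\mathbb R$ is continuous. The space $X$ is *Ascoli* if every compact $\mathcal K\subseteq C_k(X)$ is evenly continuous. It is *sequentially Ascoli* if, whenever $f_n\to f$ in $C_k(X)$, the set $\{f_n\}_{n\in\omega}\cup\{f\}$ is evenly continuous. A topological group is (sequentially) Ascoli if its underlying space is.

A convergent sequence together with its limit is compact. So Ascoli implies sequentially Ascoli, and "not sequentially Ascoli" implies "not Ascoli".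

**Example (a space that is not sequentially Ascoli).** Let $p$ be a nonprincipal ultrafilter on $\omega$ and $X=\omega\cup\{p\}\subseteq\beta\omega$. Every compact $C\subseteq X$ is finite. Indeed, if $C\cap\omega$ were infinite, split it into two infinite pieces. One of them, say $E$, is not in the ultrafilter, so $(\omega\setminus E)\cup\{p\}$ is open, and $E$ is an infinite closed discrete subset of the compact set $C$, which is absurd. Let $f_n$ be the indicator function of $\{n\}$. A finite set meets only finitely many of the sets $\{n\}$, so $f_n\to0$ in $C_k(X)$. If evaluation were continuous at $(p,0)$, there would be a neighborhood $U$ of $p$ and an $n_0$ with $|f_n|<1$ on $U$ for all $n\ge n_0$. But $U\cap\omega$ is infinite, and $f_n(n)=1$ for $n\in U$, $n\ge n_0$.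

This is the mechanism to keep in mind: bumps $f_n$ such that each compact set sees only finitely many of them, although they accumulate at a point.

The questions, from Saak Gabriyelyan, "Ascoli and sequentially Ascoli spaces", arXiv:2004.00075 (2020), are these.

(a) Is there a topological group $G$ that is Ascoli while $G\times G$ is not Ascoli?

(b) Is there a topological group $G$ that is sequentially Ascoli while $G\times G$ is not sequentially Ascoli?

To test the guess "no", we use one half of the Arzelà–Ascoli theorem: if $C$ is compact, every compact subset of the Banach space $C(C)$ is equicontinuous. If $\mathcal K\subseteq C_k(X)$ is compact and $C\subseteq X$ is compact, then restriction $C_k(X)\to C(C)$ is continuous, so $\mathcal K|_C$ is compact and therefore equicontinuous.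

**Locally compact groups.** Let $X$ be locally compact, $\mathcal K\subseteq C_k(X)$ compact, $(x,f)\in X\times\mathcal K$ and $\varepsilon>0$. Take a compact neighborhood $C$ of $x$. By equicontinuity of $\mathcal K|_C$ there is a neighborhood $U\subseteq C$ of $x$ with $|g(u)-g(x)|<\varepsilon/2$ for all $u\in U$, $g\in\mathcal K$. If also $|g(x)-f(x)|<\varepsilon/2$, then $|g(u)-f(x)|<\varepsilon$. So $X$ is Ascoli. The square of a locally compact group is locally compact, and the guess survives.

**Metrizable groups.** Recall that $X$ is *Fréchet–Urysohn* if, whenever $x\in\overline A$, some sequence of points of $A$ converges to $x$. Metrizable spaces have this property, and it passes to subspaces.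

**Lemma 1.** Every Fréchet–Urysohn space $X$ is Ascoli.

*Proof.* Let $\mathcal K\subseteq C_k(X)$ be compact and suppose evaluation on $X\times\mathcal K$ is discontinuous at $(x,f)$. Then for some $\varepsilon>0$ every neighborhood of $(x,f)$ contains some $(u,g)$ with $|g(u)-f(x)|\ge\varepsilon$. Put $V_0=\{g\in\mathcal K:|g(x)-f(x)|<\varepsilon/2\}$, a neighborhood of $f$ in $\mathcal K$, and
$$A=\{u\in X:\ |g(u)-f(x)|\ge\varepsilon\text{ for some }g\in V_0\}.$$
Then $x\in\overline A$, so there are $u_n\in A$ with $u_n\to x$, and $g_n\in V_0$ with $|g_n(u_n)-f(x)|\ge\varepsilon$. The set $L=\{x\}\cup\{u_n:n\in\omega\}$ is compact, so $\mathcal K|_L$ is equicontinuous at $x$. Hence $|g_n(u_n)-g_n(x)|<\varepsilon/2$ for large $n$, and $|g_n(u_n)-f(x)|<\varepsilon$, a contradiction. $\square$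

The square of a metrizable group is metrizable, so the guess survives again.

**Finitely supported functions.** Let $P$ be the group of finitely supported functions $\omega_1\to\mathbb F_2$ with the topology of pointwise convergence. It is not metrizable: countably many basic neighborhoods of $0$ restrict only countably many coordinates, so some nonzero element lies in all of them. It is not locally compact either. A compact neighborhood of $0$ would contain the closed, hence compact, subgroup $\{g:g|_E=0\}$ for some finite $E$. But for distinct $i_0,i_1,\dots\notin E$ the indicator functions of $\{i_0,\dots,i_n\}$ converge pointwise to a function of infinite support, so they have no cluster point in $P$.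

Nevertheless $P$ is Fréchet–Urysohn. By translation it suffices to treat $0\in\overline A$. Choose recursively $a_n\in A$ vanishing on $\bigcup_{k<n}\operatorname{supp}a_k$. The supports are pairwise disjoint, so every coordinate is eventually $0$, that is, $a_n\to0$. The square $P\times P$ is the group of finitely supported functions $\omega_1\to\mathbb F_2^2$, and the same argument applies to it. The guess survives a third time.

Still the guess is wrong, for both questions at once. A *Boolean* group is one in which $2g=0$ for all $g$.

**Theorem A (ZFC).** For every integer $r\ge1$ there is a Hausdorff Boolean topological group $G$ of cardinality $\aleph_1$, with a base at $0$ consisting of open subgroups, such that $G^r$ is Fréchet–Urysohn (hence Ascoli), while $G^{r+1}$ is not sequentially Ascoli.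

For $r=1$ the group $G$ is Fréchet–Urysohn, hence Ascoli and sequentially Ascoli, while $G\times G$ is not sequentially Ascoli, hence not Ascoli. So the answer is **yes to (a) and yes to (b)**, in ZFC, with the same group. There is also a positive result, proved in the last section. A topological group is *precompact* if it is (isomorphic to) a dense subgroup of a compact group.

**Theorem B.** For precompact groups, "Ascoli" and "sequentially Ascoli" coincide, and finite products of precompact (sequentially) Ascoli groups are Ascoli. So no example can be precompact (in particular, none can be pseudocompact).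

## Bumps on the $(r+1)$-st power and a fixed choice of hyperplanes

We keep finitely supported functions on $\omega_1$, as in $P$, but change the values and the topology. The arithmetic that separates the power $r$ from the power $r+1$ is plain linear algebra.

Fix $r\ge1$. Let $K=\mathbb F_2^{\,r+1}$ with basis $e_0,\dots,e_r$, and let $\mathcal H$ be the finite set of hyperplanes of $K$, i.e. subspaces of dimension $r$. Then
$$\text{any } r \text{ vectors of } K \text{ lie in a common } H\in\mathcal H,\quad\text{but no } H\in\mathcal H\text{ contains all of } e_0,\dots,e_r. \tag{1}$$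
For $r=1$ we have $K=\{0,x,y,x+y\}$, and $\mathcal H$ consists of the three subgroups of order $2$. One vector always lies in such a subgroup; the pair $x,y$ never does.

Partition $\omega_1=\bigsqcup_{n<\omega}D_n$ into uncountable sets, and let $n(i)$ be the $n$ with $i\in D_n$. Let $G$ be the group of all finitely supported $g:\omega_1\to K$. Clearly $|G|=\aleph_1$ and $2g=0$ for all $g$. An ordinal $\delta$ is the set of smaller ordinals.

Suppose a hyperplane $c(i,\delta)\in\mathcal H$ is given for all $i<\delta<\omega_1$. For $\delta<\omega_1$ and $m<\omega$ put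
$$N_{\delta,m}=\{g\in G:\ g(i)=0\text{ whenever }n(i)<m,\ \text{ and }g(i)\in c(i,\delta)\text{ for all }i<\delta\}. \tag{2}$$
This is a subgroup of $G$. Beyond $\delta$ the values are unrestricted, except on $D_0,\dots,D_{m-1}$. Call the system $c$ *directed* if any two of the sets $N_{\delta,m}$ contain a third. In that case they form a base at $0$ of a group topology in which they are open subgroups. It is Hausdorff: if $g(i)\neq0$, then $g\notin N_{0,n(i)+1}$.

**Lemma 2.** If $c$ is directed, then $G^{r+1}$ is not sequentially Ascoli.

*Proof.* **Step 1: define the bumps.** We need functions that detect $e_0,\dots,e_r$ simultaneously at one coordinate. Let $f_n:G^{r+1}\to\{0,1\}$ be given by $f_n(g_0,\dots,g_r)=1$ iff there is $i\in D_n$ with $g_s(i)=e_s$ for all $s\le r$. The value depends only on the restrictions $g_s|_{D_n}$, and elements of $N_{0,n+1}$ vanish on $D_n$. So $f_n$ is constant on the cosets of the open subgroup $N_{0,n+1}^{\,r+1}$ and is continuous.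

**Step 2: each compact set sees only finitely many bumps.** This gives $f_n\to0$ in $C_k(G^{r+1})$. Let $L\subseteq G^{r+1}$ be compact and suppose $f_n|_L\ne0$ for all $n$ in an infinite set $B$. For $n\in B$ take $(g^n_0,\dots,g^n_r)\in L$ and $i_n\in D_n$ with $g^n_s(i_n)=e_s$ for all $s\le r$. Choose $\delta<\omega_1$ above all the countably many $i_n$, and let $(g_0,\dots,g_r)\in L$ be a cluster point of the sequence indexed by $B$. For infinitely many $n\in B$ we have $g^n_s-g_s\in N_{\delta,0}$ for all $s\le r$. The $i_n$ are distinct and the supports of the $g_s$ are finite, so among these $n$ there is one with $g_s(i_n)=0$ for all $s$. Then $e_s=(g^n_s-g_s)(i_n)\in c(i_n,\delta)$ for all $s\le r$, contradicting (1).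

**Step 3: the bumps accumulate at $0$.** This refutes even continuity of $\{f_n\}\cup\{0\}$. If evaluation were continuous at $(0,0)$, there would be $\delta,m,n_0$ with $f_n=0$ on $N_{\delta,m}^{\,r+1}$ for all $n\ge n_0$. Take $n\ge\max(m,n_0)$ and $i\in D_n$ with $i\ge\delta$, which is possible since $D_n$ is uncountable. Let $g_s$ have support $\{i\}$ and $g_s(i)=e_s$. Since $i\ge\delta$ and $n(i)=n\ge m$, we have $g_s\in N_{\delta,m}$. But $f_n(g_0,\dots,g_r)=1$, a contradiction. $\square$

So one half of Theorem A is available for any directed system, and the whole difficulty is to make $G^r$ Fréchet–Urysohn. The first system to try is a fixed one: choose hyperplanes $c(i)$ and put $c(i,\delta)=c(i)$ for every $\delta>i$. It is directed, since $N_{\delta,m}\cap N_{\delta',m'}=N_{\max(\delta,\delta'),\max(m,m')}$. But this choice already ruins $G$ itself.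

**Fixed hyperplanes fail.** With $c(i,\delta)=c(i)$, even $G$ is not sequentially Ascoli. Let $f'_n(g)=1$ if $g(i)\notin c(i)$ for some $i\in D_n$, and $f'_n(g)=0$ otherwise. As in Step 1, $f'_n$ is continuous. Suppose a compact $L$ contains, for all $n$ in an infinite $B$, some $g^n$ with $g^n(i_n)\notin c(i_n)$ and $i_n\in D_n$. Take $\delta$ above all $i_n$ and a cluster point $g\in L$ of $(g^n)_{n\in B}$, and choose $n\in B$ with $g^n-g\in N_{\delta,0}$ and $g(i_n)=0$. Then $g^n(i_n)\in c(i_n)$, a contradiction. So $f_n'\to0$ in $C_k(G)$. As in Step 3, every $N_{\delta,m}$ contains, for each $n\ge m$, an element with one-point support $\{i\}$, $\delta\le i\in D_n$, and value outside $c(i)$. So even continuity fails at $(0,0)$.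

The point of failure is this: a single vector $v\notin c(i)$ is forbidden at $i$ by every $\delta>i$. We want that no $\delta$ ever allows all of $e_0,\dots,e_r$ at the same $i$, while any $r$ prescribed vectors, at finitely many coordinates, are allowed by suitable $\delta$. So $c(i,\delta)$ has to vary with $\delta$, and vary in a generic way. At the same time the system must remain directed, which pulls in the opposite direction. A sufficient condition for directedness is coherence: for $\alpha<\beta$ the hyperplanes $c(i,\alpha)$ and $c(i,\beta)$ agree for all $i<\alpha$ outside finitely many $D_n$. The next two sections supply genericity and coherence separately, and the section after that combines them.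

## A generic coloring of pairs of countable ordinals

The input is the main oscillation theorem from J. T. Moore, *A solution to the L space problem*, J. Amer. Math. Soc. 19 (2006) 717–736, which we use as a black box. For a finite set $A$ of ordinals, $A(j)$ is its $j$-th element in increasing order, counting from $0$.

**Theorem (Moore).** There is a function $\mathrm{osc}$ assigning a natural number to each pair $\alpha<\beta<\omega_1$ such that: whenever $\mathcal A\subseteq[\omega_1]^k$ and $\mathcal B\subseteq[\omega_1]^l$ are uncountable families of pairwise disjoint sets and $n\in\omega$, there are $A\in\mathcal A$ and $B_m\in\mathcal B$ $(m<n)$ with $\max A<\min B_m$ and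
$$\mathrm{osc}(A(j),B_m(s))=\mathrm{osc}(A(j),B_0(s))+m\qquad(j<k,\ s<l,\ m<n).$$

We also recall Kronecker's theorem: if $1,\theta_0,\dots,\theta_{k-1}$ are linearly independent over $\mathbb Q$, then the points $(m\theta_0,\dots,m\theta_{k-1})$, $m\in\omega$, are dense in $\mathbb T^k$, where $\mathbb T=\mathbb R/\mathbb Z$.

**Lemma 3.** Let $Q$ be a finite nonempty set. There is $a:[\omega_1]^2\to Q$ such that for every $k\ge1$, every uncountable family $\mathcal A\subseteq[\omega_1]^k$ of pairwise disjoint sets, every uncountable $\Sigma\subseteq\omega_1$ and every $h:k\to Q$, there are $A\in\mathcal A$ and $\delta\in\Sigma$ with $\max A<\delta$ and $a(A(j),\delta)=h(j)$ for all $j<k$.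

*Proof.* Moore's theorem gives control over shifts of $\mathrm{osc}$ by a common amount $m$. We multiply by independent rotation numbers, so that a common shift moves the different coordinates independently.

**Step 1: define the coloring.** Since $\mathbb R$ has dimension at least $\aleph_1$ over $\mathbb Q$, there are reals $\theta_\alpha$ ($\alpha<\omega_1$) such that $1$ and the $\theta_\alpha$ together are linearly independent over $\mathbb Q$. Split $\mathbb T$ into half-open arcs $I_c$ ($c\in Q$) of length $1/|Q|$, with midpoints $\mu_c$. For $\alpha<\beta$ let $a(\alpha,\beta)=c$ iff $\theta_\alpha\,\mathrm{osc}(\alpha,\beta)$ mod $1$ lies in $I_c$. Any point at distance less than $\frac1{2|Q|}$ from $\mu_c$ lies in $I_c$.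

**Step 2: a uniform bound on the shift.** Fix $\mathcal A$, $\Sigma$, $h$. For $A\in\mathcal A$ and $m\in\omega$, the set $U_m$ of those $t\in\mathbb T^k$ for which $m\theta_{A(j)}$ has distance less than $\frac1{2|Q|}$ from $t_j$ for all $j<k$ is open. By Kronecker's theorem the $U_m$ cover $\mathbb T^k$, and by compactness there is $n_A$ such that every $t$ lies in $U_m$ for some $m<n_A$. Since $\mathcal A$ is uncountable, we may pass to an uncountable subfamily on which $n_A=n$ is constant.

**Step 3: hit the target.** Apply Moore's theorem to $\mathcal A$, to $\mathcal B=\{\{\delta\}:\delta\in\Sigma\}$ and to $n$. We get $A\in\mathcal A$ and $\delta_m\in\Sigma$ ($m<n$) with $\max A<\delta_m$ and $\mathrm{osc}(A(j),\delta_m)=\mathrm{osc}(A(j),\delta_0)+m$. Put $t_j=\mu_{h(j)}-\theta_{A(j)}\,\mathrm{osc}(A(j),\delta_0)$ and choose $m<n$ with $t\in U_m$. Then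
$$\theta_{A(j)}\,\mathrm{osc}(A(j),\delta_m)=\theta_{A(j)}\,\mathrm{osc}(A(j),\delta_0)+m\theta_{A(j)}$$
has distance less than $\frac1{2|Q|}$ from $\mu_{h(j)}$, so $a(A(j),\delta_m)=h(j)$ for all $j<k$. $\square$

**Why not take $c=a$?** With $Q=\mathcal H$ one is tempted to put $c(i,\delta)=a(i,\delta)$. Lemma 3 gives no coherence. Fix $\alpha<\beta$ and change $a(i,\alpha)$ for all $i<\alpha$ so that $a(i,\alpha)\ne a(i,\beta)$. The new coloring still satisfies Lemma 3, since we can apply the lemma for the old coloring to $\Sigma\setminus\{\alpha\}$. If $\alpha$ meets infinitely many $D_n$, coherence fails for this pair. So genericity has to be transported to a coherent system.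

## Coherent finite sets of ordinals

To make $c(\cdot,\alpha)$ and $c(\cdot,\beta)$ agree off finitely many $D_n$, we attach to each $\delta$ an increasing sequence of finite sets of "checkpoints", in such a way that below a checkpoint $\alpha$ of $\beta$ the checkpoints of $\beta$ are exactly those of $\alpha$.

**Lemma 4.** There are finite sets $F_n(\beta)\subseteq\beta+1$ ($\beta<\omega_1$, $n<\omega$) such that $\beta\in F_n(\beta)\subseteq F_{n+1}(\beta)$, $\bigcup_nF_n(\beta)=\beta+1$, and
$$\alpha\in F_n(\beta)\ \Rightarrow\ F_n(\alpha)=F_n(\beta)\cap(\alpha+1). \tag{3}$$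

*Proof.* We use recursion on $\beta$.

**Step 1: zero and successors.** Put $F_n(0)=\{0\}$ and $F_n(\beta+1)=F_n(\beta)\cup\{\beta+1\}$. Only (3) for $\beta+1$ needs a word. For $\alpha=\beta+1$ it is trivial. If $\alpha\in F_n(\beta)$, then $\alpha\le\beta$ and $F_n(\alpha)=F_n(\beta)\cap(\alpha+1)=F_n(\beta+1)\cap(\alpha+1)$.

**Step 2: definition at a limit $\beta$.** Let $\beta_0<\beta_1<\cdots$ converge to $\beta$. Since $\bigcup_nF_n(\beta_{k+1})=\beta_{k+1}+1$ and these sets increase with $n$, we can choose $n_0<n_1<\cdots$ with $\beta_k\in F_{n_k}(\beta_{k+1})$. Put $k(n)=|\{j:n_j\le n\}|$, which is finite. Then $n_j\le n$ iff $j<k(n)$, and $k(n)\to\infty$. Define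
$$F_n(\beta)=\{\beta\}\cup F_n(\beta_{k(n)}).$$
For $j<k(n)$ we have $\beta_j\in F_{n_j}(\beta_{j+1})\subseteq F_n(\beta_{j+1})$, so $F_n(\beta_j)\subseteq F_n(\beta_{j+1})$ by (3). Iterating,
$$F_n(\beta_j)\subseteq F_n(\beta_l)\qquad\text{for } j\le l\le k(n). \tag{4}$$

**Step 3: verification at $\beta$.** For monotonicity, $F_n(\beta_{k(n)})\subseteq F_{n+1}(\beta_{k(n)})\subseteq F_{n+1}(\beta_{k(n+1)})$, the second inclusion by (4) for $n+1$. For the union, let $\alpha<\beta$ and pick $k,m$ with $\alpha\in F_m(\beta_k)$. If $n\ge m$ and $k(n)\ge k$, then $\alpha\in F_n(\beta_k)\subseteq F_n(\beta_{k(n)})\subseteq F_n(\beta)$ by (4). For (3), the case $\alpha=\beta$ is trivial. If $\alpha\in F_n(\beta)$ and $\alpha<\beta$, then $\alpha\in F_n(\beta_{k(n)})$, and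
$$F_n(\beta)\cap(\alpha+1)=F_n(\beta_{k(n)})\cap(\alpha+1)=F_n(\alpha)$$
by (3) for $\beta_{k(n)}$. $\square$

**Example.** The construction gives $F_n(\beta)=\{0,\dots,\beta\}$ for finite $\beta$ and every $n$. For $\beta=\omega$ we may take $\beta_k=k$ and $n_k=k$. Then $k(n)=n+1$ and $F_n(\omega)=\{0,1,\dots,n+1\}\cup\{\omega\}$.

For $\alpha<\beta<\omega_1$ let $\rho(\alpha,\beta)=\min\{n:\alpha\in F_n(\beta)\}$. By monotonicity, $\alpha\in F_n(\beta)$ iff $n\ge\rho(\alpha,\beta)$.

## Hyperplanes read off at the next checkpoint

We can now define the system. Let $a:[\omega_1]^2\to\mathcal H$ be as in Lemma 3 with $Q=\mathcal H$. For $i<\delta<\omega_1$ put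
$$\gamma(i,\delta)=\min\{\gamma\in F_{n(i)}(\delta):\gamma>i\},\qquad c(i,\delta)=a(i,\gamma(i,\delta))\in\mathcal H. \tag{5}$$
The minimum exists because $\delta\in F_{n(i)}(\delta)$. In words: at a coordinate $i\in D_n$, use the checkpoints of $\delta$ at level $n$, go to the first one above $i$, and evaluate the generic coloring there. In the example above with $\delta=\omega$, we get $\gamma(i,\omega)=i+1$ if $i\le n(i)$, and $\gamma(i,\omega)=\omega$ for all other finite $i$.

**Coherence.** *If $i<\alpha<\beta$ and $n(i)\ge\rho(\alpha,\beta)$, then*
$$c(i,\alpha)=c(i,\beta). \tag{6}$$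
Indeed $\alpha\in F_{n(i)}(\beta)$, so $F_{n(i)}(\alpha)=F_{n(i)}(\beta)\cap(\alpha+1)$ by (3). Since $\alpha\in F_{n(i)}(\beta)$ and $\alpha>i$, the least element of $F_{n(i)}(\beta)$ above $i$ is at most $\alpha$, so it lies in $F_{n(i)}(\alpha)$. Hence $\gamma(i,\alpha)=\gamma(i,\beta)$.

**Directedness.** *For $\alpha<\beta$,*
$$N_{\beta,k}\subseteq N_{\alpha,m}\qquad\text{whenever } k\ge\max\{m,\rho(\alpha,\beta)\}. \tag{7}$$
Let $g\in N_{\beta,k}$. If $n(i)<m$, then $n(i)<k$ and $g(i)=0$. Let $i<\alpha$. If $n(i)<k$, then $g(i)=0\in c(i,\alpha)$. If $n(i)\ge k\ge\rho(\alpha,\beta)$, then $g(i)\in c(i,\beta)=c(i,\alpha)$ by (6). This proves (7). Also $N_{\delta,k}\subseteq N_{\delta,m}$ for $k\ge m$. So any two of the subgroups $N_{\delta,m}$ contain a third, and $c$ is directed.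

From now on $G$ carries the topology given by this $c$. It is a Hausdorff Boolean topological group of cardinality $\aleph_1$ with a base at $0$ of open subgroups, and by Lemma 2 its power $G^{r+1}$ is not sequentially Ascoli. It remains to prove that $G^r$ is Fréchet–Urysohn.

## Pressing down: $G^r$ is Fréchet–Urysohn

Recall that a set $S\subseteq\omega_1$ is *stationary* if it meets every closed unbounded subset of $\omega_1$. Stationary sets are uncountable, the nonzero limit ordinals form a closed unbounded set, and if a stationary set is split into countably many pieces, one piece is stationary. Fodor's lemma says that if $S$ is stationary and $\varphi:S\to\omega_1$ satisfies $\varphi(\delta)<\delta$ for all $\delta\in S$, then $\varphi$ is constant on a stationary subset of $S$. We use it in this form: *if $E_\delta\subseteq\delta$ is finite for each limit ordinal $\delta\in S$, then $E_\delta$ is constant on a stationary subset of $S$.* Indeed some $\xi_\delta<\delta$ satisfies $E_\delta\subseteq\xi_\delta$ (as $\delta$ is a limit), Fodor's lemma makes $\xi_\delta=\xi$ constant, and the countable set $\xi$ has only countably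 many finite subsets.

Identify $G^r$ with the group of finitely supported $g:\omega_1\to K^r$. A base at $0$ is formed by the subgroups
$$N^r_{\delta,m}=\{g:\ g(i)=0\text{ if }n(i)<m;\ g(i)\in c(i,\delta)^r\text{ for }i<\delta\},$$
because $c$ is directed; they also satisfy (7). By homogeneity it suffices to show: if $A\subseteq G^r$ and $0\in\overline A\setminus A$, then some sequence in $A$ converges to $0$. **Suppose that no such sequence exists.**

**Step 1: elements of $A$ supported below $\delta$ cannot get arbitrarily close to $0$ as measured by $\delta$.** This turns the absence of convergent sequences into a number $m_\delta$ for each $\delta$.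

**Claim.** For every $\delta<\omega_1$ there is $m_\delta<\omega$ such that no $g\in A\cap N^r_{\delta,m_\delta}$ has $\operatorname{supp}g\subseteq\delta$.

*Proof.* Otherwise there are, for every $k$, elements $g_k\in A\cap N^r_{\delta,k}$ with $\operatorname{supp}g_k\subseteq\delta$. We show $g_k\to0$, which contradicts our assumption. Consider $N^r_{\alpha,m}$. If $\alpha\le\delta$, then $N^r_{\delta,k}\subseteq N^r_{\alpha,m}$ for all large $k$, by (7) or, if $\alpha=\delta$, trivially. Let $\alpha>\delta$ and $k\ge\max\{m,\rho(\delta,\alpha)\}$. If $n(i)<m$, then $n(i)<k$ and $g_k(i)=0$. Let $i<\alpha$. If $i\ge\delta$ or $n(i)<k$, then $g_k(i)=0$. If $i<\delta$ and $n(i)\ge k\ge\rho(\delta,\alpha)$, then $g_k(i)\in c(i,\delta)^r=c(i,\alpha)^r$ by (6). So $g_k\in N^r_{\alpha,m}$ for all these $k$. $\square$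

Coherence does the work here: one $\delta$ controls convergence with respect to all larger $\alpha$, as long as the supports stay below $\delta$.

**Step 2: overhangs.** We choose, for many $\delta$, an element of $A$ close to $0$ from the point of view of $\delta$, and record the part of it that sticks out beyond $\delta$. Splitting the limit ordinals according to $m_\delta$, fix $m$ and a stationary set $\Sigma_0$ of nonzero limit ordinals with $m_\delta=m$ for all $\delta\in\Sigma_0$. Since $0\in\overline A$, pick $g_\delta\in A\cap N^r_{\delta,m}$ for $\delta\in\Sigma_0$. By the Claim,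
$$H_\delta:=\operatorname{supp}g_\delta\setminus\delta\neq\emptyset.$$
For $i\in H_\delta$ the value $g_\delta(i)$ consists of $r$ vectors of $K$. By (1) they lie in a common hyperplane; choose one and call it $h_\delta(i)$. So $g_\delta(i)\in h_\delta(i)^r$. This is the place where the exponent must be $r$ and not $r+1$.

The plan is to find $\alpha<\delta$ such that the overhang $H_\alpha$ lies below $\delta$ and $\delta$ allows it, that is, $c(i,\delta)=h_\alpha(i)$ on $H_\alpha$. Then $g_\alpha$ will be close to $0$ from the point of view of $\delta$, with support below $\delta$, contradicting the Claim for $\delta$.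

**Step 3: make the data uniform.** We thin out so that only the overhangs differ. By Fodor's lemma in the form above, applied to $\operatorname{supp}g_\delta\cap\delta$, and since the remaining data take only countably many values, there is a stationary $\Sigma_1\subseteq\Sigma_0$ on which the following are constant:

- the part of $g_\delta$ below $\delta$, i.e. the finite set $\operatorname{supp}g_\delta\cap\delta$ and the values of $g_\delta$ on it; call this finite function $q$ and its domain $\operatorname{supp}q$;
- the number $k=|H_\delta|\ge1$;
- the pattern $h:k\to\mathcal H$, $h(j)=h_\delta(H_\delta(j))$;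
- the number $N=\max\{n(i):i\in H_\delta\}$.

The set $F_N(\delta)\cap\delta$ is a finite subset of $\delta$, so the same form of Fodor's lemma gives a stationary $\Sigma_2\subseteq\Sigma_1$ and a finite set $F$ with $F_N(\delta)\cap\delta=F$ for all $\delta\in\Sigma_2$. In particular $F\subseteq\delta$ for every $\delta\in\Sigma_2$.

Finally choose an uncountable $\Sigma\subseteq\Sigma_2$ with $H_\alpha\subseteq\delta$ whenever $\alpha<\delta$ are in $\Sigma$: recursively take the next element of $\Sigma$ in $\Sigma_2$ above all earlier elements and all their overhangs, which form a countable set. As $H_\alpha\subseteq\delta$ and $H_\delta\cap\delta=\emptyset$, the sets $H_\alpha$ ($\alpha\in\Sigma$) are pairwise disjoint.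

**Step 4: on overhangs, $c$ is the generic coloring.** This lets Lemma 3 speak about $c$. Let $\alpha<\delta$ be in $\Sigma$ and $i\in H_\alpha$. Then $\alpha\le i<\delta$, and every element of $F$ is below $\alpha$, hence below $i$. Since $n(i)\le N$,
$$F_{n(i)}(\delta)\subseteq F_N(\delta)=F\cup\{\delta\}.$$
The only element of $F_{n(i)}(\delta)$ above $i$ is therefore $\delta$, so $\gamma(i,\delta)=\delta$ and
$$c(i,\delta)=a(i,\delta)\qquad(\alpha<\delta\text{ in }\Sigma,\ i\in H_\alpha). \tag{8}$$

**Step 5: match an overhang with a later $\delta$.** Apply Lemma 3 to the family $\{H_\alpha:\alpha\in\Sigma\}$, the set $\Sigma$ and the pattern $h$. It gives $\alpha,\delta\in\Sigma$ with $\max H_\alpha<\delta$ and $a(H_\alpha(j),\delta)=h(j)$ for all $j<k$. Since $\alpha\le\min H_\alpha$, we have $\alpha<\delta$, so $\operatorname{supp}g_\alpha=\operatorname{supp}q\cup H_\alpha\subseteq\delta$.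

We check that $g_\alpha\in N^r_{\delta,m}$. If $n(i)<m$, then $g_\alpha(i)=0$ because $g_\alpha\in N^r_{\alpha,m}$. Now let $i<\delta$. If $i\in\operatorname{supp}q$, then $g_\alpha(i)=q(i)=g_\delta(i)\in c(i,\delta)^r$, because $g_\delta\in N^r_{\delta,m}$. If $i=H_\alpha(j)$, then by (8)
$$g_\alpha(i)\in h_\alpha(i)^r=h(j)^r=a(i,\delta)^r=c(i,\delta)^r.$$
For all other $i$ we have $g_\alpha(i)=0$.

So $g_\alpha\in A\cap N^r_{\delta,m}$ and $\operatorname{supp}g_\alpha\subseteq\delta$. As $m_\delta=m$, this contradicts the Claim for $\delta$. Hence $G^r$ is Fréchet–Urysohn, and by Lemma 1 it is Ascoli. Together with Lemma 2 this proves Theorem A. $\blacksquare$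

**All finite powers of $G$.** For $1\le k\le r$ the power $G^k$ is Fréchet–Urysohn, being a subspace of $G^r$. For $k>r$ it is not sequentially Ascoli. Let $p:G^k\to G^{r+1}$ be the projection and $f_n$ the bumps of Lemma 2. Since $p$ maps compact sets to compact sets, $f_n\circ p\to0$ in $C_k(G^k)$. Since $p$ is open, a neighborhood of $0$ on which $f_n\circ p=0$ for all $n\ge n_0$ would be mapped to a neighborhood of $0$ in $G^{r+1}$ on which $f_n=0$ for all $n\ge n_0$, contrary to Step 3 of Lemma 2. So the property can first fail at any prescribed finite power $r+1\ge2$.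

## Precompact groups: why the first guess holds there

We prove Theorem B. Let $G$ be a dense subgroup of a compact group $\hat G$, written multiplicatively. Examples are $\mathbb Q/\mathbb Z$, dense in $\mathbb T$, and the group $P$ above, dense in $\mathbb F_2^{\omega_1}$. The group of Theorem A is not precompact: for infinite $\delta$ the open subgroup $N_{\delta,0}$ has infinite index, since $G/N_{\delta,0}$ is isomorphic to the direct sum of the groups $K/c(i,\delta)\ne0$ over $i<\delta$.

Let $\mathcal N$ be the set of closed normal subgroups $N\le\hat G$ with $\hat G/N$ metrizable, and $\pi_N:\hat G\to\hat G/N$ the quotient map, which is open. The strategy is to translate both Ascoli properties into one condition on metrizable quotients, which is visibly stable under products.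

### Three facts about compact groups

**Fact 1.** The sets $\pi_N^{-1}(V)$ with $N\in\mathcal N$ and $V\subseteq\hat G/N$ open form a base of $\hat G$, and $\mathcal N$ is closed under countable intersections.

*Proof.* By the Peter–Weyl theorem every neighborhood of $e$ contains some $N\in\mathcal N$. Let $x\in O$ with $O\subseteq\hat G$ open. Take an open $W\ni e$ with $xWW\subseteq O$ and $N\in\mathcal N$ with $N\subseteq W$. Then $\pi_N^{-1}(\pi_N(xW))=xWN\subseteq O$. If $N_j\in\mathcal N$ for $j\in\omega$, then $\hat G/\bigcap_jN_j$ maps continuously and injectively into the metrizable group $\prod_j\hat G/N_j$. By compactness this map is an embedding. $\square$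

**Fact 2.** For every open $W\subseteq\hat G$ there is $N\in\mathcal N$ with $\overline WN=\overline W$.

*Proof.* Take a maximal disjoint family of nonempty sets $\pi_{N_j}^{-1}(V_j)\subseteq W$ with $N_j\in\mathcal N$ and $V_j$ open. It is countable, because Haar measure is finite and positive on nonempty open sets. By Fact 1 and maximality its union $U$ is dense in $W$. Put $N=\bigcap_jN_j\in\mathcal N$ (and $N=\hat G$ if $W=\emptyset$). Each $\pi_{N_j}^{-1}(V_j)$ is invariant under right multiplication by $N_j\supseteq N$, so $Uz=U$ for all $z\in N$. Right multiplication by $z$ is a homeomorphism, so $\overline Uz=\overline U$. Since $\overline U=\overline W$, we are done. $\square$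

**Fact 3.** For every continuous $g:G\to\mathbb R$ there is $N\in\mathcal N$ such that $g(u)=g(u')$ whenever $u,u'\in G$ and $u^{-1}u'\in N$.

*Proof.* For rational $p$ write $\{g<p\}=W_p\cap G$ with $W_p$ open in $\hat G$. Since $G$ is dense, $\mathrm{cl}_{\hat G}\{g<p\}=\overline{W_p}$. Fact 2 gives $N_p\in\mathcal N$ leaving this closure invariant, and then $N=\bigcap_{p\in\mathbb Q}N_p\in\mathcal N$ leaves all these closures invariant. Suppose $u^{-1}u'\in N$ and $g(u)\ne g(u')$. As $N$ is a group, we may exchange $u$ and $u'$ and assume $g(u)<p<g(u')$ with $p$ rational. Then $u'\in uN\subseteq\mathrm{cl}_{\hat G}\{g<p\}$, so $u'\in\mathrm{cl}_G\{g<p\}$ and $g(u')\le p$, a contradiction. $\square$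

### A condition on sequences of open sets

Say that nonempty open sets $V_n\subseteq\hat G/N$ *converge to $e$* if every neighborhood of $e$ contains almost all $V_n$.

**Definition.** $G$ has **(P)** if for all $N\in\mathcal N$ and all nonempty open $V_n\subseteq\hat G/N$ converging to $e$, some compact $C\subseteq G$ meets $\pi_N^{-1}(V_n)$ for infinitely many $n$.

If $G$ is compact, take $C=G=\hat G$. For $\mathbb Q/\mathbb Z\subseteq\mathbb T$ and $N=\{0\}$, pick $u_n\in V_n\cap\mathbb Q/\mathbb Z$; then $u_n\to0$ and $C=\{0\}\cup\{u_n\}$ works.

**Step 1: sequentially Ascoli implies (P).** If (P) fails, we build bumps. Suppose (P) fails for $N,(V_n)$. Choose $v_n\in V_n$ and continuous $\varphi_n:\hat G/N\to[0,1]$ vanishing off $V_n$ with $\varphi_n(v_n)=1$, and let $f_n=\varphi_n\circ\pi_N|_G$. Each compact subset of $G$ meets only finitely many $\pi_N^{-1}(V_n)$, so $f_n\to0$ in $C_k(G)$. If $\{f_n\}\cup\{0\}$ were evenly continuous, there would be an open $W\ni e$ in $\hat G$ and $n_0$ with $f_n<\frac12$ on $W\cap G$ for all $n\ge n_0$. Since $W\cap G$ is dense in $W$, we get $\varphi_n\circ\pi_N\le\frac12$ on $W$ for $n\ge n_0$.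 But $\pi_N(W)$ is a neighborhood of $e$, so it contains $V_n\ni v_n$ for large $n$, and $\varphi_n(v_n)=1$, a contradiction.

**Step 2: (P) implies Ascoli.** We push a failure of even continuity down to one metrizable quotient and use the compact set from (P). Let $\mathcal K\subseteq C_k(G)$ be compact and not evenly continuous at $(x,f)$. Replacing every $g\in\mathcal K$ by $u\mapsto g(xu)$, we may assume $x=e$. Let $\varepsilon>0$ be such that every neighborhood of $(e,f)$ in $G\times\mathcal K$ contains some $(u,g)$ with $|g(u)-f(e)|\ge\varepsilon$. Put
$$V_0=\{g\in\mathcal K:|g(e)-f(e)|<\varepsilon/4\},\qquad O_g=\{u\in G:|g(u)-f(e)|>3\varepsilon/4\}=\tilde O_g\cap G$$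
with $\tilde O_g$ open in $\hat G$. Every neighborhood of $e$ contains a point of some $O_g$ with $g\in V_0$, so $e\in\overline{\bigcup_{g\in V_0}\tilde O_g}$.

Take a maximal disjoint family of nonempty sets $P_j=\pi_{N_j}^{-1}(V_j)$ with $N_j\in\mathcal N$ and $V_j$ open, each contained in $\tilde O_{g^{(j)}}$ for some $g^{(j)}\in V_0$. As in Fact 2 it is countable, and its union is dense in $\bigcup_{g\in V_0}\tilde O_g$. So $e\in\overline{\bigcup_jP_j}$. By Fact 1 there is $N\in\mathcal N$ contained in all $N_j$ and in the groups that Fact 3 gives for all $g^{(j)}$. Write $\pi=\pi_N$ and $V_j'=\pi(P_j)$, an open set. Since $P_jN=P_j$, we have $P_j=\pi^{-1}(V_j')$. Also $e\in\overline{\bigcup_jV_j'}$ in the metrizable space $\hat G/N$. Let $(B_k)$ be a decreasing base at $e$ there. For each $k$ choose $j_k$ with $V_k'':=B_k\cap V'_{j_k}\ne\emptyset$. The nonempty open sets $V''_k$ converge to $e$.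

By (P) there are a compact $C\subseteq G$, an infinite $I\subseteq\omega$ and $u_k\in C\cap\pi^{-1}(V''_k)$ for $k\in I$. Let $u\in C$ be a cluster point of $(u_k)_{k\in I}$. Then $\pi(u)$ is a cluster point of $(\pi(u_k))_{k\in I}$, which converges to $e$. So $\pi(u)=e$, i.e. $u\in N$. Since $\mathcal K|_C$ is equicontinuous at $u$, some $k\in I$ satisfies $|g(u_k)-g(u)|<\varepsilon/4$ for all $g\in\mathcal K$. Take $g=g^{(j_k)}$. As $u_k\in G\cap P_{j_k}\subseteq O_g$, we get $|g(u)-f(e)|>3\varepsilon/4-\varepsilon/4=\varepsilon/2$. But $e^{-1}u\in N$ gives $g(u)=g(e)$, and $|g(e)-f(e)|<\varepsilon/4$ because $g\in V_0$, a contradiction.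

Since Ascoli implies sequentially Ascoli, Steps 1 and 2 show that for precompact groups sequentially Ascoli, (P) and Ascoli are equivalent.

**Step 3: (P) passes to finite products.** It suffices to treat two factors. Let $G_1,G_2$ be dense in the compact groups $\hat G_1,\hat G_2$ and have (P). Then $G_1\times G_2$ is dense in $\hat G_1\times\hat G_2$. Let $N\le\hat G_1\times\hat G_2$ be closed and normal with metrizable quotient, and let $V_n$ be nonempty open subsets of this quotient converging to $e$.

First we compare $N$ with a product. Put $N_1=\{k\in\hat G_1:(k,e)\in N\}$ and $N_2=\{k\in\hat G_2:(e,k)\in N\}$, which are closed normal subgroups. The continuous homomorphism $\hat G_1\to(\hat G_1\times\hat G_2)/N$, $k\mapsto(k,e)N$, has kernel $N_1$. So it induces a continuous injection of the compact group $\hat G_1/N_1$ into a metrizable group, which is an embedding. Hence $\hat G_1/N_1$ is metrizable, and likewise $\hat G_2/N_2$. Since $(k_1,k_2)=(k_1,e)(e,k_2)$, we have $N_1\times N_2\subseteq N$, so there is a continuous surjective homomorphism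
$$\tau:M=\hat G_1/N_1\times\hat G_2/N_2\to(\hat G_1\times\hat G_2)/N,\qquad\tau\circ(\pi_{N_1}\times\pi_{N_2})=\pi_N.$$
It is open: for open $O\subseteq M$, $\tau(O)$ is the image under the open map $\pi_N$ of the open set $(\pi_{N_1}\times\pi_{N_2})^{-1}(O)$.

Next we lift the $V_n$. Pick $v_n\in V_n$, so $v_n\to e$. Let $M=O_0\supseteq O_1\supseteq\cdots$ be a base of open neighborhoods of $e$ in $M$. Let $j(n)$ be the largest $j\le n$ with $v_n\in\tau(O_j)$, and pick $w_n\in O_{j(n)}$ with $\tau(w_n)=v_n$. Each $\tau(O_j)$ is a neighborhood of $e$, so $j(n)\to\infty$ and $w_n\to e$. As $w_n\in\tau^{-1}(V_n)$, there are open boxes $A_n\times B_n\ni w_n$ inside $\tau^{-1}(V_n)$, contained in the ball of radius $1/(n+1)$ about $w_n$ for a fixed metric of $M$. Then $A_n$ and $B_n$ converge to the identities of $\hat G_1/N_1$ and $\hat G_2/N_2$.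

Finally we apply (P) twice. By (P) for $G_1$ some compact $C_1\subseteq G_1$ meets $\pi_{N_1}^{-1}(A_n)$ for all $n$ in an infinite set $I$. By (P) for $G_2$, applied to $(B_n)_{n\in I}$, some compact $C_2\subseteq G_2$ meets $\pi_{N_2}^{-1}(B_n)$ for infinitely many $n\in I$. For these $n$ there is $(c_1,c_2)\in C_1\times C_2$ with $(\pi_{N_1}(c_1),\pi_{N_2}(c_2))\in A_n\times B_n\subseteq\tau^{-1}(V_n)$, so $\pi_N(c_1,c_2)\in V_n$. Thus the compact set $C_1\times C_2$ meets $\pi_N^{-1}(V_n)$ for infinitely many $n$, and $G_1\times G_2$ has (P).

**Step 4: pseudocompact groups are precompact.** This gives the last clause of Theorem B. Recall the classical theorem of Weil: $G$ is precompact iff for every neighborhood $U$ of $e$ there is a finite $S\subseteq G$ with $G=SU$. If $G$ is not precompact, fix $U$ without such an $S$ and choose recursively $x_n\notin\bigcup_{j<n}x_jU$. Let $V$ be a symmetric open neighborhood of $e$ with $V^4\subseteq U$. If some $yV$ met both $x_iV$ and $x_jV$ with $i<j$, then $x_i,x_j\in yV^2$, so $x_i^{-1}x_j\in V^4\subseteq U$ and $x_j\in x_iU$, a contradiction. So each $yV$ meets at most one of the sets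 $x_nV$. Take continuous $\psi_n:G\to[0,1]$ vanishing off $x_nV$ with $\psi_n(x_n)=1$. Near each point at most one $\psi_n$ is nonzero, so $\sum_nn\psi_n$ is continuous; it is unbounded. Thus $G$ is not pseudocompact.

By Steps 1–3, the two Ascoli properties coincide for precompact groups, and finite products of precompact (sequentially) Ascoli groups are Ascoli. So no precompact group answers (a) or (b), and by Step 4 no pseudocompact group does. This proves Theorem B. $\blacksquare$
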